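\title{The indeterminacy locus of the Prym map to the perfect cone compactification}

\begin{abstract}
The Prym map extends to a rational map from the moduli space $\overline R_{g+1}$ of admissible double covers of stable curves of genus $g+1$ to the perfect cone compactification $\bar A_g^P$ of the moduli space of principally polarized abelian varieties of dimension $g$. We prove that for every $g$ its indeterminacy locus is the union $\overline{FS}_2\cup\overline{FS}_3$ of the closures of the loci of Friedman--Smith covers with four and with six nodes, which answers a question posed by Casalaina-Martin, Grushevsky, Hulek and Laza. The proof reduces the problem to a statement about graphs with an involution: if every essential cut has at least four edges, then some positive definite form has all edge vectors among its minimal vectors. The form is built by interpolating between deletion and contraction, gluing along cuts with four edges, and splitting off edges.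
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

We work over $\mathbb C$. Let $\tilde C\to C$ be a connected \'etale double cover of a smooth curve of genus $g+1$, with covering involution $\iota$. Its Prym variety is the image of $1-\iota$ on the Jacobian of $\tilde C$. It has dimension $g$, and the polarization induced from the Jacobian is twice a principal polarization. This defines the Prym map $R_{g+1}\to A_g$ from the moduli space of such covers to the moduli space of principally polarized abelian varieties of dimension $g$.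

Both spaces have natural compactifications. An \emph{admissible double cover} is a quotient map $\tilde C\to C=\tilde C/\iota$, where $\tilde C$ is a connected nodal curve, $\iota$ is an involution that fixes only nodes and does not exchange the two branches at a fixed node, and $C$ is stable of genus $g+1$. Beauville's moduli space $\overline R_{g+1}$ of admissible double covers compactifies $R_{g+1}$. On the other side we take the perfect cone (first Voronoi) toroidal compactification $\bar A_g^P$ of $A_g$, whose fan is recalled in Section~\ref{sec:perfect}. The Prym map extends to a rational map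
\[
P_g^P:\overline R_{g+1}\dashrightarrow \bar A_g^P ,
\]
and we write $\operatorname{Ind}(P_g^P)$ for its indeterminacy locus, the set of points at which it is not regular.

For $n\ge1$, a \emph{Friedman--Smith cover with $2n$ nodes} is an admissible double cover $\tilde C\to C$ such that
\begin{itemize}
\item $C=C_1\cup C_2$ with $C_1,C_2$ smooth curves meeting transversally in exactly $n$ points;
\item $\tilde C=\tilde C_1\cup\tilde C_2$, where each $\tilde C_i\to C_i$ is a connected \'etale double cover;
\item $\tilde C_1$ and $\tilde C_2$ meet in the $2n$ preimages of the nodes of $C$, and no node of $\tilde C$ is fixed by $\iota$.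
\end{itemize}
Let $FS_n\subset\overline R_{g+1}$ be the locus of these covers, $\overline{FS}_n$ its closure, which has codimension $n$, and $\partial\overline{FS}_n=\overline{FS}_n\setminus FS_n$. It is known that
\begin{equation}\label{eq:known}
\overline{FS}_2\cup\overline{FS}_3\ \subseteq\ \operatorname{Ind}(P_g^P)\ \subseteq\ \overline{FS}_2\cup\overline{FS}_3\cup\partial\overline{FS}_4\cup\dots\cup\partial\overline{FS}_g ,
\end{equation}
and that $\operatorname{Ind}(P_g^P)\setminus(\overline{FS}_2\cup\overline{FS}_3)$ has codimension at least $6$ in $\overline R_{g+1}$. In particular the first inclusion is an equality for $g\le3$. The question posed in \cite{CMGHL} is whether it is an equality for every $g$. We show that it is.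

\begin{theorem}\label{thm:main}
For every $g$ one has $\operatorname{Ind}(P_g^P)=\overline{FS}_2\cup\overline{FS}_3$.
\end{theorem}

The theorem has a local form in terms of the monodromy cone of a point $x\in\overline R_{g+1}$, a cone of quadratic forms defined in Section~\ref{sec:monodromy}.

\begin{theorem}\label{thm:local}
For $x\in\overline R_{g+1}$ the following are equivalent:
\begin{itemize}
\item[(1)] $P_g^P$ is regular at $x$;
\item[(2)] $x\notin\overline{FS}_2\cup\overline{FS}_3$;
\item[(3)] the monodromy cone of $x$ is contained in a cone of the perfect cone decomposition.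
\end{itemize}
Moreover, $FS_n\ne\emptyset$ if and only if $g\ge n$, and a point of $FS_3$ never lies in $\overline{FS}_2$. So $\operatorname{Ind}(P_g^P)$ is empty for $g\le1$, equals $\overline{FS}_2$ for $g=2$, and for $g\ge3$ neither $\overline{FS}_2$ nor $\overline{FS}_3$ can be omitted.
\end{theorem}

Two results are used without proof: the first inclusion in \eqref{eq:known}, and the standard criterion for extending a period map to a toroidal compactification (Theorem~\ref{thm:criterion} below). The second inclusion in \eqref{eq:known} and the codimension bound are not used.

\subsection{The lattice problem behind the question}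

Section~\ref{sec:geometry} attaches to a point $x\in\overline R_{g+1}$ a lattice $M$ and, for each node $e$ of $C$ with two preimages, a vector $\ell_e\in M$. The monodromy cone of $x$ is spanned by the rank one forms $\ell_e^2$, and a cone of the perfect cone decomposition is spanned by the squares of the minimal vectors of a positive definite form. So the map $P_g^P$ is regular at $x$ as soon as we find a positive definite form $Q$ on $M_{\mathbb R}$ such that each nonzero $\ell_e$ is a multiple of a minimal vector of $Q$. For Friedman--Smith covers this problem can be solved by hand, and the solution explains the numbers $2$ and $3$.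

\begin{example}\label{ex:fs}
For $x\in FS_n$ the lattice $M$ is
\[
\Lambda_n=\mathbb Z^n\cup\bigl(\mathbb Z^n+(\tfrac12,\dots,\tfrac12)\bigr),
\]
and the vectors $\ell_e$ are the unit vectors $\varepsilon_1,\dots,\varepsilon_n$ (Lemma~\ref{lem:fscut}). Let $Q$ be any quadratic form on $\mathbb R^n$ with $Q(\varepsilon_i)=1$ for all $i$, and let $b_{ij}$ be its Gram matrix. For signs $\epsilon_i=\pm1$ we have $Q(\frac12\sum\epsilon_i\varepsilon_i)=\frac n4+\frac12\sum_{i<j}\epsilon_i\epsilon_jb_{ij}$, and the mixed terms cancel in the average over all signs:
\begin{equation}\label{eq:average}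
\frac1{2^n}\sum_{\epsilon\in\{\pm1\}^n}Q\Bigl(\tfrac12\sum_i\epsilon_i\varepsilon_i\Bigr)=\frac n4 .
\end{equation}
For $n\ge2$ the vector $\varepsilon_i$ is primitive in $\Lambda_n$: an element $\varepsilon_i/k$ of $\Lambda_n$ has a zero coordinate, so it lies in $\mathbb Z^n$ and $k=\pm1$. A minimal vector proportional to $\varepsilon_i$ is therefore $\pm\varepsilon_i$. There are three regimes.
\begin{itemize}
\item For $n=1$ we have $\Lambda_1=\frac12\mathbb Z$, and $\varepsilon_1$ is twice the generator, which is minimal for every $Q$.
\item For $n=2,3$ no form works: if all $\varepsilon_i$ have norm $1$, then by \eqref{eq:average} some nonzero vector of $\Lambda_n$ has norm at most $n/4<1$.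
\item For $n\ge4$ the Euclidean form works: nonzero integral vectors have norm at least $1$, and the others have norm at least $n/4\ge1$.
\end{itemize}
\end{example}

A more degenerate cover can lie in the closure of several loci $FS_n$, and each of them imposes its condition on one and the same form $Q$. For $n=4$ the condition leaves no room: the average \eqref{eq:average} equals $1$, and this forces $Q$ to be Euclidean on the span of the four vectors (Lemma~\ref{lem:four}). Several rigid conditions on overlapping subspaces might contradict each other, and such a contradiction would have to be excluded at every point of $\partial\overline{FS}_4$. The content of Theorem~\ref{thm:main} is that the conditions are always compatible.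

\subsection{Outline}

Section~\ref{sec:geometry} passes from the cover to a graph $\tilde\Gamma$ with an involution. Section~\ref{sec:graphs} describes $M$ by cochains on the quotient graph, introduces essential cuts, and states the combinatorial result, Theorem~\ref{thm:comb}. Section~\ref{sec:reduced} writes down the form $Q$ explicitly for graphs in which every edge has an $\iota$-fixed end, and Section~\ref{sec:reduction} shows that a minimal counterexample would be such a graph. Section~\ref{sec:proofs} returns to geometry.

\section{From admissible covers to quadratic forms}\label{sec:geometry}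

\subsection{The perfect cone decomposition}\label{sec:perfect}

Let $X$ be a lattice, that is, a free abelian group of finite rank, and let $M=\operatorname{Hom}(X,\mathbb Z)$. The space of quadratic forms on $X_{\mathbb R}$ is $\operatorname{Sym}^2M_{\mathbb R}$, and $m\in M$ gives the rank one form $m^2:x\mapsto m(x)^2$. The \emph{perfect cone decomposition} for $X$ consists of $\{0\}$ and of the cones over the faces of the convex hull of $\{m^2:0\ne m\in M\}$; here a face is cut out by a supporting hyperplane not passing through the origin. It is invariant under $\operatorname{GL}(X)$, and $\bar A_g^P$ is the toroidal compactification defined by this decomposition for $X=\mathbb Z^g$.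

Linear functionals on $\operatorname{Sym}^2M_{\mathbb R}$ are quadratic forms $Q$ on $M_{\mathbb R}$, through $m^2\mapsto Q(m)$. A supporting hyperplane as above is $\{Q=1\}$ for a form $Q$ whose minimum on $M\setminus0$ is $1$. Such a $Q$ is positive definite: it is positive on rational points, hence semidefinite, and if it were degenerate, the symmetric convex set $\{Q<1\}$ would have infinite volume and would contain a nonzero lattice point by Minkowski's theorem. Conversely every positive definite form can be scaled to have minimum $1$. So the nonzero cones of the decomposition are exactly the cones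
\[
\sigma(Q)=\sum_{m\in M,\ Q(m)=1}\mathbb R_{\ge0}\,m^2 ,
\]
for $Q$ positive definite with minimum $1$ on $M\setminus0$. The vectors $m$ in the sum are the \emph{minimal vectors} of $Q$; they are primitive. Recall that a sublattice $M\subset\widehat M$ is \emph{saturated} if $\widehat M/M$ is torsion free, or equivalently if $M$ is a direct summand.

\begin{lemma}\label{lem:saturated}
Let $M\subset\widehat M$ be a saturated sublattice and $Q$ a positive definite form on $M_{\mathbb R}$ with minimum $1$ on $M\setminus0$. Then $\sigma(Q)\subset\operatorname{Sym}^2M_{\mathbb R}\subset\operatorname{Sym}^2\widehat M_{\mathbb R}$ is a cone of the perfect cone decomposition defined by $\widehat M$.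
\end{lemma}

\begin{proof}
Write $\widehat M=M\oplus M''$ and let $\widehat Q$ be the orthogonal sum of $Q$ and a positive definite form with minimum greater than $1$ on $M''\setminus0$. A vector with nonzero component in $M''$ has norm greater than $1$, so $\widehat Q$ and $Q$ have the same minimal vectors and $\sigma(\widehat Q)=\sigma(Q)$.
\end{proof}

\subsection{Local charts and the extension criterion}\label{sec:charts}

Fix $x=[\tilde C\to C]\in\overline R_{g+1}$. Near $x$ the space $\overline R_{g+1}$ is the quotient of a smooth chart $\mathcal U=\operatorname{Def}(\tilde C)^\iota$, the $\iota$-invariant part of the deformation space of $\tilde C$, by the finite group $\operatorname{Aut}(\tilde C,\iota)$; in particular $\overline R_{g+1}$ is normal. We take $\mathcal U$ to be a polydisc. Among its coordinates there is one boundary coordinate $t_e$ for each node $e$ of $C$. If $e$ has two preimages, exchanged by $\iota$, the family of curves $\tilde C_t$ over $\mathcal U$ has local equation $uv=t_e$ at both. If $e$ has one preimage, the equation is $uv=t_e$ and $\iota(u,v)=(-u,-v)$, because $\iota$ preserves each branch and fixes no smooth point. Thus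 the nodes of $\tilde C_t$ are the nodes over those $e$ with $t_e=0$, and the dual graph of $\tilde C_t$ (one vertex for each component, one edge for each node) is obtained, equivariantly, from that of $\tilde C$ by contracting the edges over those $e$ with $t_e\ne0$. The locus $\mathcal U^\circ$ where all $t_e\ne0$ parametrizes smooth covers.

We recall the extension criterion. Let $\mathcal U^\circ=(\Delta^*)^k\times\Delta^l\subset\mathcal U=\Delta^{k+l}$ carry a family of principally polarized abelian varieties of dimension $g$. Let $\Pi$ be the first homology of a fiber, $\omega$ its unimodular symplectic form, and $T_1,\dots,T_k$ the monodromies around the coordinate divisors, assumed unipotent. Suppose that $\widehat I\subset\Pi$ is a saturated isotropic sublattice of rank $g$ such that each $T_i-1$ kills $\widehat I$ and has image in $\widehat I$. Then $B_i(y)=\pm\,\omega(y,(T_i-1)y)$ is a quadratic form on $\widehat X=\Pi/\widehat I\cong\mathbb Z^g$; the sign is a matter of convention and is chosen to make the $B_i$ positive semidefinite. These are the forms \emph{associated} with the degeneration. Along an arc $t_i=s^{a_i}$ the monodromy form is $\sum a_iB_i$,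 so the cone spanned by the $B_i$ collects the monodromy forms of all such arcs.

\begin{theorem}[Ash--Mumford--Rapoport--Tai; Namikawa \cite{Nam}; for the Prym map \cite{CMGHL}]\label{thm:criterion}
If the cone spanned by $B_1,\dots,B_k$ lies in a cone of the perfect cone decomposition for $\widehat X$, then the period map $\mathcal U^\circ\to A_g$ extends holomorphically to $\mathcal U\to\bar A_g^P$.
\end{theorem}

The criterion gives an analytic extension on the chart, while regularity is an algebraic statement on the quotient. The next lemma passes from one to the other.

\begin{lemma}\label{lem:descent}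
If the Prym period map $\mathcal U^\circ\to A_g$ extends holomorphically to $\mathcal U\to\bar A_g^P$, then $P_g^P$ is regular at $x$.
\end{lemma}

\begin{proof}
On $\mathcal U^\circ$ the period map factors through $R_{g+1}$, so it is invariant under $\operatorname{Aut}(\tilde C,\iota)$. By continuity so is the extension, which therefore descends to a continuous map $\varphi$ on the neighborhood $\mathcal V=\mathcal U/\operatorname{Aut}(\tilde C,\iota)$ of $x$. Let $\mathcal G\subset\overline R_{g+1}\times\bar A_g^P$ be the closure of the graph of the Prym map; the Zariski and the classical closure agree. Over $\mathcal V$ the set $\mathcal G$ is the graph of $\varphi$, since this graph is closed and the smooth covers are dense. So the proper birational morphism $\mathcal G\to\overline R_{g+1}$ has a single point over $x$, hence finite fibers over a Zariski neighborhood of $x$. By Zariski's main theorem a proper birational morphism with finite fibers onto a normal variety is an isomorphism. Its inverse, followed by the second projection, is a regular map that represents $P_g^P$ near $x$.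
\end{proof}

\subsection{The monodromy cone}\label{sec:monodromy}

Let $\tilde C_t$ be a smooth fiber, $L=H_1(\tilde C_t,\mathbb Z)$ with intersection form $\langle\,,\rangle$, and $L^-$ the sublattice on which $\iota$ acts as $-1$. For a connected \'etale double cover, $L$ has a symplectic basis $\tilde a_0,\tilde b_0,\tilde a_i,\tilde b_i,\iota\tilde a_i,\iota\tilde b_i$ $(1\le i\le g)$ with $\tilde a_0,\tilde b_0$ invariant under $\iota$. Hence $L^-$ has the basis $\tilde a_i-\iota\tilde a_i$, $\tilde b_i-\iota\tilde b_i$, which shows that
\[
L^-=(1-\iota)L
\]
and that $\omega=\frac12\langle\,,\rangle$ is unimodular on $L^-$. The pair $(L^-,\omega)$ is the polarized lattice of the Prym variety.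

Let $\gamma_{\tilde e}\in L$ be the vanishing cycle of a node $\tilde e$ of $\tilde C$. The vanishing cycles are disjoint, so they are mutually orthogonal, and the Picard--Lefschetz formula gives the monodromy $T_e$ around $t_e=0$ as $(T_e-1)y=\pm\sum_{\tilde e\mapsto e}\langle y,\gamma_{\tilde e}\rangle\gamma_{\tilde e}$, with a sign independent of $e$. Restrict to $y\in L^-$.

If $\tilde e$ is a fixed node, then $\iota(u,v)=(-u,-v)$ rotates the circle $|u|=|v|$ on $uv=t_e$, so $\iota\gamma_{\tilde e}=\gamma_{\tilde e}$. Then $\langle y,\gamma_{\tilde e}\rangle=\langle\iota y,\iota\gamma_{\tilde e}\rangle=-\langle y,\gamma_{\tilde e}\rangle$ vanishes, and $T_e=1$ on $L^-$. Here we use that $\iota$ does not exchange the branches.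

If $\tilde e,\iota\tilde e$ are the two nodes over $e$, orient the cycles so that $\gamma_{\iota\tilde e}=\iota\gamma_{\tilde e}$, and put $v_e=\gamma_{\tilde e}-\iota\gamma_{\tilde e}\in L^-$ and $\ell_e(y)=\langle y,\gamma_{\tilde e}\rangle$. Since $\langle y,\iota\gamma_{\tilde e}\rangle=-\langle y,\gamma_{\tilde e}\rangle$, we get
\[
\ell_e(y)=\omega(y,v_e),\qquad (T_e-1)y=\pm\,\ell_e(y)\,v_e,\qquad B_e(y)=\ell_e(y)^2 .
\]

To place these forms in the fan we must know exactly on which lattice they live. Let $\tilde\Gamma_0$ be the dual graph of $\tilde C$. Orient its edges so that $\langle y,\gamma_{\tilde e}\rangle$ counts the passages of a loop $y$ through the neck $\gamma_{\tilde e}$ in the direction of $\tilde e$. The specialization map $L\to H_1(\tilde\Gamma_0,\mathbb Z)$, $y\mapsto\sum\langle y,\gamma_{\tilde e}\rangle\tilde e$, is equivariant. It is surjective, because the complement of the vanishing cycles in $\tilde C_t$ has one connected piece for each vertex, so that every closed edge path is traced by a loop on $\tilde C_t$. Therefore the image of $L^-=(1-\iota)L$ is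
\[
X=(1-\iota)H_1(\tilde\Gamma_0,\mathbb Z),
\]
and $\ell_e$ is the element of $M=\operatorname{Hom}(X,\mathbb Z)$ given by the coefficient of $\tilde e$.

Let $I\subset L^-$ be the saturation of the span of the $v_e$. It is isotropic, and the kernel of $L^-\to X$ is the common kernel $I^\perp$ of the $\ell_e=\omega(\cdot,v_e)$. Choose a saturated isotropic sublattice $\widehat I\supset I$ of rank $g$. Then $\widehat I\subset I^\perp$, so each $T_e-1$ kills $\widehat I$ and has image in $I\subset\widehat I$, as required in Theorem~\ref{thm:criterion}. Moreover $\widehat X=L^-/\widehat I$ surjects onto $X=L^-/I^\perp$, so $M$ is a saturated sublattice of $\widehat M=\operatorname{Hom}(\widehat X,\mathbb Z)\cong\mathbb Z^g$.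

\begin{definition}\label{def:cone}
The \emph{monodromy cone} of $x$ is $\sum_e\mathbb R_{\ge0}\,\ell_e^2\subset\operatorname{Sym}^2M_{\mathbb R}\subset\operatorname{Sym}^2\widehat M_{\mathbb R}$, the sum over the nodes $e$ of $C$ with two preimages. Condition (3) of Theorem~\ref{thm:local} refers to the perfect cone decomposition defined by $\widehat M$.
\end{definition}

The condition does not depend on $\widehat I$, since two saturated embeddings of $M$ into $\mathbb Z^g$ differ by an element of $\operatorname{GL}_g(\mathbb Z)$.

Fixed nodes contribute nothing to the monodromy, and they can be removed from the graph as well. A fixed edge of $\tilde\Gamma_0$ is fixed together with its orientation, because the branches are not exchanged. Let $\tilde\Gamma$ be the graph obtained from $\tilde\Gamma_0$ by contracting all fixed edges (a fixed loop is deleted). The map $H_1(\tilde\Gamma_0,\mathbb Z)\to H_1(\tilde\Gamma,\mathbb Z)$ forgets the coefficients of the fixed edges. It is equivariant and surjective, so it maps $X$ onto $(1-\iota)H_1(\tilde\Gamma,\mathbb Z)$; and it is injective on $X$, because elements of $X$ have coefficient $0$ on fixed edges. So $X$,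 $M$ and the $\ell_e$ can be computed on $\tilde\Gamma$. We call $\tilde\Gamma$ \emph{the graph of $x$}. It is connected, and $\iota$ fixes none of its edges.

\begin{proposition}\label{prop:reduction}
Let $\tilde\Gamma$ be the graph of $x$, $X=(1-\iota)H_1(\tilde\Gamma,\mathbb Z)$, $M=\operatorname{Hom}(X,\mathbb Z)$.
\begin{itemize}
\item[(a)] Suppose that $Q$ is a positive definite form on $M_{\mathbb R}$ with $Q\ge1$ on $M\setminus0$ and that each nonzero $\ell_e$ is a multiple of some $m_e\in M$ with $Q(m_e)=1$. Then condition \textup{(3)} of Theorem~\ref{thm:local} holds at $x$.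
\item[(b)] Condition \textup{(3)} implies condition \textup{(1)}.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If all $\ell_e$ vanish, the monodromy cone is $\{0\}$. Otherwise $Q$ has minimum $1$, each nonzero $\ell_e^2$ is a positive multiple of $m_e^2\in\sigma(Q)$, and Lemma~\ref{lem:saturated} applies. (b) This is Theorem~\ref{thm:criterion} followed by Lemma~\ref{lem:descent}.
\end{proof}

\section{Graphs with an involution and their lattices}\label{sec:graphs}

\subsection{The lattice $M$ in terms of cochains}

The form $Q$ will be constructed by induction, contracting and deleting edges. Deletion may disconnect the graph, so we drop connectedness, and we replace the definition of $M$ as a dual lattice by an explicit one whose behavior under both operations is visible.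

A \emph{Prym graph} is a finite graph $\tilde\Gamma$, with loops and multiple edges allowed and not necessarily connected, together with an involution $\iota$ that maps no (unoriented) edge to itself. Let $\pi:\tilde\Gamma\to\Gamma=\tilde\Gamma/\iota$ be the quotient, with vertex set $V$ and edge set $E$. We denote the Prym graph by $\Gamma$, the cover being understood. Write $V=F\sqcup D$, where the vertices in $F$ have one preimage (a fixed vertex) and those in $D$ have two. For each $e\in E$ choose one of the two lifts, call it $\tilde e$, and orient it; orient $\iota\tilde e$ and $e$ by transport. For a function $\mu$ on the vertices of an oriented graph, $d\mu$ is the function on edges given by the value at the head minus the value at the tail. Put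
\begin{align*}
R(\Gamma)&=\bigl\{(d\mu(\tilde e))_{e\in E}\ :\ \mu:V(\tilde\Gamma)\to\mathbb R,\ \mu\circ\iota=-\mu\bigr\}\subset\mathbb R^E,\\
\Lambda(\Gamma)&=\bigl\{c\in(\tfrac12\mathbb Z)^E\ :\ 2c\equiv df\bmod 2\ \text{ for some } f:V\to\mathbb Z/2\bigr\},\\
M_{\mathbb R}(\Gamma)&=\mathbb R^E/R(\Gamma),\qquad M(\Gamma)=\operatorname{image}\bigl(\Lambda(\Gamma)\to M_{\mathbb R}(\Gamma)\bigr).
\end{align*}
We omit $\Gamma$ when it is clear. In words, $c\in\Lambda$ is half-integral on the edges of some cut of $\Gamma$ and integral elsewhere; $\Lambda$ is a group containing $\mathbb Z^E$. Let $\ell_e\in M$ be the class of the unit vector $\varepsilon_e$. Changing the lift or the orientation of $e$ changes the sign of the coordinate $e$, an operation that preserves $\Lambda$.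

For $v\in D$ with preimages $\tilde v,\iota\tilde v$, let $r_v\in R$ be the vector defined by $\mu=1_{\tilde v}-1_{\iota\tilde v}$. Its entries are $\pm1$ on the non-loop edges at $v$; they are $\pm2$ on a loop at $v$ whose lift joins $\tilde v$ to $\iota\tilde v$, and $0$ on all other edges. An anti-invariant function vanishes at fixed vertices, so the $r_v$, $v\in D$, span $R$. Also $\frac12r_v\in\Lambda$, with $f=1_v$. Hence $\Lambda\cap R$ spans $R$, and $M$ is a lattice of full rank in $M_{\mathbb R}$.

An anti-invariant $1$-chain on $\tilde\Gamma$ is written uniquely as $x=\sum x_e(\tilde e-\iota\tilde e)$ and is viewed as a vector in $\mathbb R^E$. Let $X=(1-\iota)H_1(\tilde\Gamma,\mathbb Z)$ and $\langle c,x\rangle=\sum c_ex_e$.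

\begin{lemma}\label{lem:dual}
The space $R$ is the annihilator of $X_{\mathbb R}$, and $\langle M,X\rangle\subset\mathbb Z$. If $\tilde\Gamma$ is connected, then $M=\operatorname{Hom}(X,\mathbb Z)$, and $\ell_e$ is the coefficient of $\tilde e$.
\end{lemma}

\begin{proof}
The space $X_{\mathbb R}$ consists of the anti-invariant real cycles. For $x$ an anti-invariant chain and $\mu$ an anti-invariant function, $d\mu(\iota\tilde e)=-d\mu(\tilde e)$ gives $\mu(\partial x)=2\sum x_e\,d\mu(\tilde e)$. The $0$-chain $\partial x$ is anti-invariant, so it vanishes if and only if all anti-invariant $\mu$ vanish on it. Thus $X_{\mathbb R}=R^\perp$, which is the first claim, and $M_{\mathbb R}=X_{\mathbb R}^*$ with $\ell_e(x)=x_e$.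

Let $c\in\Lambda$ with $2c\equiv df$, and $x=(1-\iota)z$ with $z$ an integral cycle, so that $x_e=z_{\tilde e}-z_{\iota\tilde e}$. Modulo $\mathbb Z$,
\[
\langle c,x\rangle\equiv\tfrac12\sum_{df(e)=1}(z_{\tilde e}-z_{\iota\tilde e})\equiv\tfrac12\sum_{df(e)=1}(z_{\tilde e}+z_{\iota\tilde e}).
\]
The cycle $\pi_*z$ has coefficient $z_{\tilde e}+z_{\iota\tilde e}$ at $e$, so the last sum is $f(\partial\pi_*z)=0$ modulo $2$. Hence $\langle c,x\rangle\in\mathbb Z$.

Now let $\tilde\Gamma$ be connected and $\phi\in\operatorname{Hom}(X,\mathbb Z)$. The cycles form a direct summand of the integral $1$-chains (the quotient embeds in the $0$-chains), so $\phi\circ(1-\iota)$ extends to an integral cochain $\psi$. For $x\in X$ we have $\psi(x)=\phi((1-\iota)x)=2\phi(x)$, and $\psi(x)=\sum x_e(\psi(\tilde e)-\psi(\iota\tilde e))$. So $c_e=\frac12(\psi(\tilde e)-\psi(\iota\tilde e))$ represents $\phi$, and it remains to see that $c\in\Lambda$. The cochain $\psi+\iota^*\psi$ takes a cycle $z$ to $\phi((1-\iota)z+(1-\iota)\iota z)=0$, so it equals $d\tilde f$ for an integral function $\tilde f$ (sum the cochain along paths from a base vertex). As $d\tilde f$ is invariant,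 $d(\tilde f-\iota^*\tilde f)=0$. So $\tilde f-\iota^*\tilde f$ is constant and anti-invariant, hence zero, and $\tilde f$ descends to a function $f$ on $V$. Finally $2c_e\equiv\psi(\tilde e)+\psi(\iota\tilde e)=df(e)$ modulo $2$.
\end{proof}

\subsection{Essential cuts and the combinatorial theorem}

For $S\subset V$ let $\tilde\Gamma[S]$ be the subgraph of $\tilde\Gamma$ induced on $\pi^{-1}(S)$, let $E[S]\subset E$ be the set of edges with both ends in $S$, and let $\delta(S)\subset E$ be the \emph{cut}, the set of edges between $S$ and $V\setminus S$. A $k$-cut is a cut with $k$ edges.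

\begin{definition}\label{def:cuts}
A set $S\subset V$ is \emph{full} if some connected component of $\tilde\Gamma[S]$ is $\iota$-stable. It is \emph{essential}, and $\delta(S)$ is an \emph{essential cut}, if $S$ and $V\setminus S$ are both full. It is a \emph{Friedman--Smith set}, and $\delta(S)$ is a \emph{Friedman--Smith cut}, if $\tilde\Gamma[S]$ and $\tilde\Gamma[V\setminus S]$ are both connected and nonempty.
\end{definition}

A set $S$ fails to be full exactly when $\tilde\Gamma[S]$ consists of two disjoint halves exchanged by $\iota$. A set that meets $F$ is full. Fullness is monotone: if $S\subset S'$, the component of $\tilde\Gamma[S']$ containing an $\iota$-stable component of $\tilde\Gamma[S]$ meets its image under $\iota$, so it is $\iota$-stable. For the same reason, adding edges preserves fullness. Friedman--Smith sets are essential. They are the ones with a geometric meaning (Lemma~\ref{lem:closure}), while essential sets, thanks to monotonicity, are the ones suited to induction. The next lemma shows that for connected $\tilde\Gamma$ a lower bound on the size of one kind of cut gives the same bound for the other.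

\begin{lemma}\label{lem:refine}
If $\tilde\Gamma$ is connected and $S$ is essential, there is a Friedman--Smith set $B$ with $\emptyset\ne\delta(B)\subset\delta(S)$.
\end{lemma}

\begin{proof}
Let $P$ be an $\iota$-stable component of $\tilde\Gamma[S]$; then $P=\tilde\Gamma[A]$ for some $A\subset S$. The set $V\setminus A$ contains $V\setminus S$, so it is full. Let $P'=\tilde\Gamma[B]$ be an $\iota$-stable component of $\tilde\Gamma[V\setminus A]$. Since $\tilde\Gamma$ is connected, every component of $\tilde\Gamma[V\setminus A]$ is joined to $P$ by an edge. Hence $\delta(B)\neq\emptyset$, and $\tilde\Gamma[V\setminus B]$, which consists of $P$ and the components other than $P'$, is connected. An edge leaving $P'$ ends in $P$, so $\delta(B)\subset\delta(A)$. An edge leaving $P$ ends outside $\pi^{-1}(S)$, so $\delta(A)\subset\delta(S)$.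
\end{proof}

\begin{definition}\label{def:adapted}
A quadratic form $Q$ on $M_{\mathbb R}(\Gamma)$ is \emph{adapted} to $\Gamma$ if it is positive definite, $Q(m)\ge1$ for all $0\ne m\in M(\Gamma)$, and $Q(\ell_e)=1$ for every $e$ with $\ell_e\ne0$.
\end{definition}

\begin{theorem}\label{thm:comb}
If every essential cut of a Prym graph $\Gamma$ has at least four edges, then there is a form adapted to $\Gamma$.
\end{theorem}

The proof occupies Sections~\ref{sec:reduced} and~\ref{sec:reduction}. The rest of this section prepares the tools.

\subsection{Contraction and deletion}

For $e\in E$, the Prym graph $\Gamma/e$ is obtained from $\tilde\Gamma$ by identifying the two ends of $\tilde e$, identifying the two ends of $\iota\tilde e$, and deleting $\tilde e$ and $\iota\tilde e$. Its quotient has vertex set $V$ with the ends of $e$ identified. The type of a vertex may change: for instance, if $e$ is a loop at $v\in D$ whose lift joins $\tilde v$ to $\iota\tilde v$, then $v$ becomes fixed. The Prym graph $\Gamma-e$ is obtained by deleting $\tilde e$ and $\iota\tilde e$. Contraction gives a saturated sublattice and deletion gives a quotient.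

\begin{lemma}[contraction]\label{lem:contract}
Extension by $0$ identifies $M_{\mathbb R}(\Gamma/e)$ with $\operatorname{span}(\ell_{e'}:e'\ne e)\subset M_{\mathbb R}(\Gamma)$, compatibly with the vectors $\ell_{e'}$, and $M(\Gamma/e)=M(\Gamma)\cap M_{\mathbb R}(\Gamma/e)$. The essential cuts of $\Gamma/e$ are the essential cuts of $\Gamma$ that do not contain $e$. For $T\subset E$ one has $M(\Gamma/T)=M(\Gamma)\cap\operatorname{span}(\ell_e:e\notin T)$.
\end{lemma}

\begin{proof}
Anti-invariant functions for $\Gamma/e$ are the anti-invariant functions $\mu$ for $\Gamma$ with $d\mu(\tilde e)=0$. So $R(\Gamma/e)=R(\Gamma)\cap\mathbb R^{E\setminus e}$, which gives the identification. Functions $f$ to $\mathbb Z/2$ on the vertices of $\Gamma/e$ are the functions on $V$ with $df(e)=0$, and if $c\in\Lambda(\Gamma)$ has $c_e=0$, then its $f$ satisfies $df(e)=0$. So $\Lambda(\Gamma/e)=\{c\in\Lambda(\Gamma):c_e=0\}$, and $M(\Gamma/e)\subset M(\Gamma)\cap M_{\mathbb R}(\Gamma/e)$.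

For the reverse inclusion let $c\in\Lambda(\Gamma)$ lie in $\mathbb R^{E\setminus e}+R(\Gamma)$. We must change $c$ by an element of $\Lambda\cap R$ so that its entry at $e$ becomes $0$. If all elements of $R$ vanish at $e$, then already $c_e=0$. Otherwise $(r_v)_e\ne0$ for some $v\in D$. If $(r_v)_e=\pm1$, subtract $\pm2c_e\cdot\frac12r_v$, where $2c_e\in\mathbb Z$. If $(r_v)_e=\pm2$, then $e$ is a loop, so $df(e)=0$ and $c_e\in\mathbb Z$; subtract $\pm c_e\cdot\frac12r_v$.

Subsets of the vertex set of $\Gamma/e$ correspond to subsets $S\subset V$ with $e\notin\delta(S)$, with the same cut. The induced subgraph over $S$ is either unchanged or contracted along $\tilde e,\iota\tilde e$, so its components correspond equivariantly, and the same holds for $V\setminus S$. The last statement follows by contracting the edges of $T$ one at a time.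
\end{proof}

\begin{lemma}[deletion]\label{lem:delete}
Forgetting the coordinate $e$ induces a linear map $M_{\mathbb R}(\Gamma)\to M_{\mathbb R}(\Gamma-e)$ with kernel $\mathbb R\ell_e$, which maps $M(\Gamma)$ onto $M(\Gamma-e)$ and $\ell_{e'}$ to $\ell_{e'}$ for $e'\ne e$. Every set that is essential for $\Gamma-e$ is essential for $\Gamma$.
\end{lemma}

\begin{proof}
The vertices are the same, so $R(\Gamma-e)$ is the projection of $R(\Gamma)$, and the kernel is $(R+\mathbb R\varepsilon_e)/R=\mathbb R\ell_e$. The projection maps $\Lambda(\Gamma)$ to $\Lambda(\Gamma-e)$. It is onto: given $c\in\Lambda(\Gamma-e)$ with function $f$, choose $c_e\in\{0,\frac12\}$ with $2c_e\equiv df(e)$. The last claim holds because adding edges preserves fullness.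
\end{proof}

A vector of norm $1$ for an adapted form is primitive. The case $n=1$ of Example~\ref{ex:fs} shows that $\ell_e$ can fail to be primitive; this is the only way.

\begin{lemma}\label{lem:primitive}
If $\ell_e\ne0$ and $\{e\}$ is not an essential cut, then $\ell_e$ is primitive in $M$.
\end{lemma}

\begin{proof}
Let $p$ and $q$ be the tail and the head of $\tilde e$, and let $P\ni p$, $P'\ni q$ be their components in $\tilde\Gamma\setminus\{\tilde e,\iota\tilde e\}$. Suppose $P\ne P'$. If $\iota P\ne P$, then $\mu=1_P-1_{\iota P}$ is anti-invariant, $d\mu$ is supported on $\tilde e$ and $\iota\tilde e$, and $d\mu(\tilde e)=\mu(q)-1\in\{-1,-2\}$ because $q\notin P$. Then $\varepsilon_e\in R$ and $\ell_e=0$, which is excluded. So $\iota P=P$, and $\iota P'=P'$ by the same argument with $p$ and $q$ exchanged. Let $S=\pi(P)$. Only $\tilde e$ and $\iota\tilde e$ can leave $P$, and $\tilde e$ does, so $\delta(S)=\{e\}$. The set $S$ is full, and $V\setminus S$ contains the full set $\pi(P')$. So $\{e\}$ is an essential cut, which is also excluded.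

Hence $P=P'$. Closing $\tilde e$ by a path from $q$ to $p$ in $P$ gives a cycle $z$ with $z_{\tilde e}=1$ and $z_{\iota\tilde e}=0$, and $x=(1-\iota)z\in X$ has $\langle\ell_e,x\rangle=1$. If $\ell_e=ku$ with $u\in M$ and $k\in\mathbb Z$, then $1=k\langle u,x\rangle$ with $\langle u,x\rangle\in\mathbb Z$ by Lemma~\ref{lem:dual}, so $k=\pm1$.
\end{proof}

\subsection{Friedman--Smith cuts and the lattice $\Lambda_4$}

\begin{lemma}\label{lem:fscut}
Let $S$ be a Friedman--Smith set with $\delta(S)=\{e_1,\dots,e_n\}$, $n\ge1$. Then $\ell_{e_1},\dots,\ell_{e_n}$ are linearly independent, and in this basis $M\cap\operatorname{span}(\ell_{e_i})=\Lambda_n$.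
\end{lemma}

\begin{proof}
Contract all edges outside $\delta(S)$. The connected graphs $\tilde\Gamma[S]$ and $\tilde\Gamma[V\setminus S]$ become two fixed vertices, joined in the quotient by $n$ edges. For this Prym graph $D=\emptyset$, so $R=0$, and $df$ is either $0$ on all edges or $1$ on all edges, so $M=\Lambda=\Lambda_n$. Apply Lemma~\ref{lem:contract}.
\end{proof}

Two properties of $\Lambda_4$ drive the induction.

\begin{lemma}\label{lem:four}
\textup{(a) (Rigidity)} If $Q$ is a quadratic form on $\mathbb R^4$ with $Q(\varepsilon_i)=1$ for all $i$ and $Q\ge1$ on $\Lambda_4\setminus0$, then $Q$ is the Euclidean form.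

\textup{(b) (Covering)} For every $y\in\mathbb R^4$ there is $\lambda\in\Lambda_4$ with $|y-\lambda|^2\le\frac12$.
\end{lemma}

\begin{proof}
(a) The sixteen values $Q(\frac12\sum\epsilon_i\varepsilon_i)$ are at least $1$ and have average $1$ by \eqref{eq:average}, so all equal $1$. Hence $\sum_{i<j}\epsilon_i\epsilon_jb_{ij}=0$ for all signs. Multiplying by $\epsilon_k\epsilon_l$ and averaging over the signs leaves $b_{kl}=0$.

(b) Translations by $\mathbb Z^4$ and sign changes of coordinates preserve $\Lambda_4$, so we may assume $0\le y_i\le\frac12$. With $h=(\frac12,\frac12,\frac12,\frac12)$,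
\[
|y|^2+|y-h|^2=\sum_i\bigl(2y_i^2-y_i+\tfrac14\bigr)=1+\sum_iy_i(2y_i-1)\le1 ,
\]
so one of the two terms is at most $\frac12$.
\end{proof}

\section{Graphs in which every edge has a fixed end}\label{sec:reduced}

If $D=\emptyset$, then $R=0$ and the Euclidean form on $\mathbb R^E$ is adapted under the hypothesis of Theorem~\ref{thm:comb}: a non-integral $c\in\Lambda$ is half-integral on a cut, which has at least four edges. A vertex $w\in D$ imposes the relation $r_w=0$, the Euclidean form no longer descends to $M_{\mathbb R}$, and a new idea is needed. It is visible in a graph with three vertices.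

\begin{example}\label{ex:small}
Let $F=\{s_1,s_2\}$ and $D=\{w\}$, with edges $e_1,e_2$ between $s_1$ and $s_2$, edges $a_1,a_2$ between $s_1$ and $w$, and edges $b_1,b_2$ between $s_2$ and $w$ (Figure~\ref{fig:small}). Choose the lifts of $a_i,b_i$ with head $\tilde w$. Then $r_w=\varepsilon_{a_1}+\varepsilon_{a_2}+\varepsilon_{b_1}+\varepsilon_{b_2}$ and $M_{\mathbb R}=\mathbb R^2\oplus\mathbb R^4/\mathbb R(1,1,1,1)$. The set $\{w\}$ is not full, so the essential cuts are $\delta(s_1)$ and $\delta(s_2)$, both with four edges. The function $f=1_w$ gives $\frac12r_w$, whose class is $0$, so $M$ is generated by the $\ell_e$ and by $h=\frac12(\ell_{e_1}+\ell_{e_2}+\ell_{a_1}+\ell_{a_2})$.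

A form on $\mathbb R^4/\mathbb R(1,1,1,1)$ is a combination of squares of differences of coordinates. The symmetric choice $c_{e_1}^2+c_{e_2}^2+\frac13\sum(c_a-c_{a'})^2$, the sum over all six pairs in $\{a_1,a_2,b_1,b_2\}$, gives norm $1$ to each $\ell_e$ but $\frac12+\frac13\cdot4\cdot\frac14<1$ to $h$. It had to fail: by Lemma~\ref{lem:four}(a), $\ell_{a_1}\perp\ell_{a_2}$ and $\ell_{b_1}\perp\ell_{b_2}$, so these two pairs must not occur. Instead choose a cycle $H$ through the four edges at $w$ and set
\[
Q_H(c)=c_{e_1}^2+c_{e_2}^2+\tfrac12\sum_{aa'\in E(H)}(c_a-c_{a'})^2 .
\]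
Each vertex of $H$ has degree $2$, so all $\ell_e$ have norm $1$. We have $Q_H(h)=\frac12+\frac k8$, where $k$ is the number of edges of $H$ between $\{a_1,a_2\}$ and $\{b_1,b_2\}$. The cycle $a_1a_2b_1b_2$ has $k=2$ and fails. The cycle $a_1b_1a_2b_2$ has $k=4$ and gives an adapted form. Indeed, on $h+\mathbb Z^E$ the two coordinates $c_{e_i}$ and the four differences are half-integers, so $Q_H\ge\frac24+\frac48=1$. On $\mathbb Z^E$ either some $c_{e_i}\ne0$, or the differences around the cycle are integers with sum $0$, so that all vanish (and the class of $c$ is $0$) or at least two are nonzero.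
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node[circle,fill,inner sep=2pt,label=left:$s_1$] (s1) at (0,0) {};
\node[circle,fill,inner sep=2pt,label=right:$s_2$] (s2) at (4,0) {};
\node[circle,draw,inner sep=2pt,label=above:$w$] (w) at (2,2.6) {};
\draw (s1) to[bend left=12] node[above] {$e_1$} (s2);
\draw (s1) to[bend right=12] node[below] {$e_2$} (s2);
\draw (s1) to[bend left=15] node[left] {$a_1$} (w);
\draw (s1) to[bend right=15] node[right] {$a_2$} (w);
\draw (s2) to[bend right=15] node[right] {$b_1$} (w);
\draw (s2) to[bend left=15] node[left] {$b_2$} (w);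
\node (p1) at (6,2) {$a_1$}; \node (p2) at (7.6,2) {$b_1$};
\node (p3) at (7.6,0.4) {$a_2$}; \node (p4) at (6,0.4) {$b_2$};
\draw[very thick] (p1)--(p2)--(p3)--(p4)--(p1);
\node (q1) at (9,2) {$a_1$}; \node (q2) at (10.6,2) {$a_2$};
\node (q3) at (10.6,0.4) {$b_1$}; \node (q4) at (9,0.4) {$b_2$};
\draw (q1)--(q2); \draw (q3)--(q4);
\draw[very thick] (q2)--(q3); \draw[very thick] (q4)--(q1);
\end{tikzpicture}
\caption{Left: a quotient graph with two fixed vertices $s_1,s_2$ and one vertex $w$ with two preimages. Middle and right: two cycles on the set of edges at $w$. Thick edges join an edge ending at $s_1$ to an edge ending at $s_2$. The middle cycle has four of them and gives an adapted form; the right one has two and does not.}\label{fig:small}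
\end{figure}

So the task is to choose, at each $w\in D$, a cyclic order of the edges that crosses every cut often enough. Call a Prym graph \emph{reduced} if $\Gamma$ has no loops, every edge has an end in $F$, and every $w\in D$ has at least two edges. Say that $Z\subset V$ \emph{separates} $F$ if $Z\cap F\ne\emptyset\ne F\setminus Z$.

\begin{proposition}\label{prop:reduced}
Let $\Gamma$ be a reduced Prym graph with $|\delta(Z)|\ge4$ for every $Z\subset V$ that separates $F$. Then there is a form adapted to $\Gamma$.
\end{proposition}

Fix such a $\Gamma$. Let $E_{FF}$ be the set of edges with both ends in $F$, and for $w\in D$ let $N_w$ be the set of edges at $w$, so that $E=E_{FF}\sqcup\bigsqcup_wN_w$. Each $e\in N_w$ has a well-defined \emph{$F$-end}. Given a family $\mathcal H=(H_w)_{w\in D}$ of $2$-regular multigraphs, $H_w$ with vertex set $N_w$ (loops are allowed and count twice in the degree), let $G_{\mathcal H}$ be the multigraph on $F$ that has two copies of each edge in $E_{FF}$ and, for each edge $ee'$ of each $H_w$, one edge joining the $F$-ends of $e$ and $e'$. The weights $1$ and $\frac12$ in the form $Q_H$ of Example~\ref{ex:small} explain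 the doubling. The condition to be achieved is
\begin{equation}\label{eq:eight}
\kappa_{G_{\mathcal H}}(S)\ge8\qquad\text{for all }\emptyset\ne S\subsetneq F .
\end{equation}
Here, for a multigraph $G$, $\kappa_G(Z)$ is the number of edges with exactly one end in $Z$, and $\kappa_G(Z,Z')$ is the number of edges between disjoint sets $Z$ and $Z'$.

We use three elementary facts about a multigraph $G$ with vertex set $U$. If all degrees are even, then all $\kappa(Z)$ are even, since $\kappa(Z)$ is the sum of the degrees in $Z$ minus twice the number of edges inside $Z$. For all $Z_1,Z_2\subset U$,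
\begin{align}
\kappa(Z_1)+\kappa(Z_2)&=\kappa(Z_1\setminus Z_2)+\kappa(Z_2\setminus Z_1)+2\kappa\bigl(Z_1\cap Z_2,\,U\setminus(Z_1\cup Z_2)\bigr),\label{eq:posi}\\
\kappa(Z_1)+\kappa(Z_2)&=\kappa(Z_1\cap Z_2)+\kappa(Z_1\cup Z_2)+2\kappa\bigl(Z_1\setminus Z_2,\,Z_2\setminus Z_1\bigr).\label{eq:sub}
\end{align}
To verify both, divide $U$ into the four regions $Z_1\cap Z_2$, $Z_1\setminus Z_2$, $Z_2\setminus Z_1$, $U\setminus(Z_1\cup Z_2)$. An edge between the first and the last region, or between the two middle ones, contributes $2$ to each side; an edge between any other two regions contributes $1$ to each side; an edge inside a region contributes $0$.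

We first find $2$-regular graphs $H_w$ and then make them connected.

\begin{lemma}\label{lem:split}
There is a family $\mathcal H$ of $2$-regular multigraphs satisfying \eqref{eq:eight}.
\end{lemma}

\begin{proof}
Let $G$ be the multigraph on $V$ obtained by doubling every edge of $\Gamma$. Its degrees are even, and
\begin{equation}\label{eq:eightV}
\kappa_G(Z)\ge8\qquad\text{for every }Z\subset V\text{ separating }F .
\end{equation}
To \emph{split off} a pair of distinct edges $ws,wu$ at $w\in D$ means to replace them by one edge $su$ (a loop if $s=u$). The edges at $w$ are copies of elements $e,e'$ of $N_w$, and we record an edge $ee'$ of $H_w$ (a loop if $e=e'$). After splitting off, all degrees are still even, and the new edge joins two vertices of $F$, so all neighbors of vertices in $D$ are still in $F$. We claim that as long as $\deg_Gw>0$, some pair at $w$ can be split off preserving \eqref{eq:eightV}.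

Fix an edge $ws$. Call $Z\subset V\setminus\{w\}$ \emph{tight} if $Z$ separates $F$ and $\kappa_G(Z)=8$. First observe that it suffices to find a second edge $wu$ such that no tight set contains both $s$ and $u$. Indeed, let $Y$ separate $F$; passing to the complement we may assume $w\notin Y$. Splitting off $ws,wu$ changes $\kappa_G(Y)$ only if $s,u\in Y$, and then lowers it by $2$. Such a $Y$ is not tight, so $\kappa_G(Y)\ge10$ before the splitting, by evenness.

If no tight set contains $s$, take for $wu$ any other edge at $w$; there is one because $\deg_Gw$ is even and positive. Otherwise we show that the tight sets containing $s$ have nested traces on $F$. Let $Z_1,Z_2\ni s$ be tight. In \eqref{eq:posi} the left side is $16$, and the last term is at least $2$ because of the edge $sw$. If both $Z_1\setminus Z_2$ and $Z_2\setminus Z_1$ met $F$, both would separate $F$, since they do not contain $s$, and the right side would be at least $8+8+2$. So one of $F\cap Z_1$, $F\cap Z_2$ contains the other. Choose a tight $Z\ni s$ with $F\cap Z$ maximal; then $F\cap Z\supset F\cap Z_1$ for every tight $Z_1\ni s$. Let $n$ be the number of edges from $w$ to $Z$. The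 set $Z\cup\{w\}$ separates $F$, and there are no loops at $w$, so
\[
8\le\kappa_G(Z\cup\{w\})=8-n+(\deg_Gw-n).
\]
Thus $n\le\frac12\deg_Gw<\deg_Gw$, and there is an edge $wu$ with $u\in F\setminus Z$. This $u$ lies in no tight set containing $s$. The claim is proved.

Repeat until every $w\in D$ has degree $0$. Each $e\in N_w$ had two copies, each used once, so $H_w$ is $2$-regular. The final graph is $G_{\mathcal H}$ together with the isolated vertices of $D$, and \eqref{eq:eightV} becomes \eqref{eq:eight}.
\end{proof}

Connectedness cannot be dispensed with: if $H_w$ has two components, the sum of the $\ell_e$ over one component is a nonzero element of $M$ on which all differences along edges of $H_w$ vanish.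

\begin{lemma}\label{lem:connect}
There is a family $\mathcal H$ satisfying \eqref{eq:eight} in which every $H_w$ is connected.
\end{lemma}

\begin{proof}
Among the families of $2$-regular multigraphs satisfying \eqref{eq:eight}, choose $\mathcal H$ with the smallest total number of components, and let $\kappa=\kappa_{G_{\mathcal H}}$. For every $2$-regular family the degrees of $G_{\mathcal H}$ are twice those of $\Gamma$, so all its cuts are even. Suppose some $H_w$ is disconnected. Its components are cycles, of length $1$ (a loop), $2$ (a double edge) or more. Let $\alpha\beta$ and $\alpha'\beta'$ be edges of two different components. Removing them leaves a path from $\alpha$ to $\beta$ and a path from $\alpha'$ to $\beta'$, and adding either $\alpha\alpha',\beta\beta'$ or $\alpha\beta',\beta\alpha'$ closes them into a single cycle. By minimality both new families violate \eqref{eq:eight}.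

We say that $\alpha$ lies in $S\subset F$ if its $F$-end does. Let $S$ violate \eqref{eq:eight} after the first replacement. The new value is at most $6$ by evenness, the old value is at least $8$, and only two edges were removed. So $\kappa(S)=8$, both removed edges cross $S$, and neither added edge does. Up to replacing $S$ by $F\setminus S$, this means $\alpha,\alpha'\in S$ and $\beta,\beta'\notin S$. The second replacement is the first with $\alpha'$ and $\beta'$ exchanged, so it gives $T$ with $\kappa(T)=8$, $\alpha,\beta'\in T$ and $\beta,\alpha'\notin T$. The sets $S\cap T$ and $S\cup T$ contain $\alpha$ and not $\beta$, so \eqref{eq:eight} applies to them, and the edge $\alpha'\beta'$ joins $S\setminus T$ to $T\setminus S$. By \eqref{eq:sub},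
\[
16=\kappa(S)+\kappa(T)\ge8+8+2,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduced}]
The vector $r_w$ has entries $\pm1$ on $N_w$ and $0$ elsewhere. The sets $N_w$ are disjoint, so after changing signs of coordinates $r_w=\sum_{e\in N_w}\varepsilon_e$ for all $w$. Thus $R$ consists of the vectors that vanish on $E_{FF}$ and are constant on each $N_w$. Take $\mathcal H$ as in Lemma~\ref{lem:connect}; since $|N_w|\ge2$, each $H_w$ is a cycle without loops. Define
\[
Q(c)=\sum_{e\in E_{FF}}c_e^2+\frac12\sum_{w\in D}\ \sum_{ee'\in E(H_w)}(c_e-c_{e'})^2 .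
\]
This semidefinite form on $\mathbb R^E$ vanishes exactly on $R$, because each $H_w$ is connected. So it defines a positive definite form on $M_{\mathbb R}$. For $e\in N_w$ two edges of $H_w$ meet $e$, neither a loop, so $Q(\ell_e)=\frac12+\frac12=1$; for $e\in E_{FF}$, $Q(\ell_e)=1$ as well.

Let $0\ne m\in M$ be represented by $c\in\Lambda$ with $2c\equiv df$, and let $S=\{s\in F:f(s)=1\}$. If $e\in E_{FF}$ has ends $s,s'$, then $2c_e\equiv f(s)+f(s')$. If $e,e'\in N_w$ have $F$-ends $s,s'$, then $2(c_e-c_{e'})\equiv f(s)+f(s')$, the value $f(w)$ canceling.

Suppose $\emptyset\ne S\ne F$. An edge of $E_{FF}$ crossing $S$ has $c_e\in\frac12+\mathbb Z$ and contributes at least $\frac14=2\cdot\frac18$; it accounts for two edges of $G_{\mathcal H}$. An edge $ee'$ of $H_w$ whose $F$-ends are separated by $S$ has $c_e-c_{e'}\in\frac12+\mathbb Z$ and contributes at least $\frac18$; it accounts for one edge of $G_{\mathcal H}$. So $Q(m)\ge\frac18\kappa_{G_{\mathcal H}}(S)\ge1$ by \eqref{eq:eight}.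

Suppose $S=\emptyset$ or $S=F$. Then the $c_e$ with $e\in E_{FF}$ and the differences $c_e-c_{e'}$ with $e,e'\in N_w$ are integers. If $c_e\ne0$ for some $e\in E_{FF}$, then $Q(m)\ge1$. Otherwise $c$ is not constant on some $N_w$, since $c\notin R$. The differences around the cycle $H_w$ have sum $0$ and are not all $0$, so at least two are nonzero and $Q(m)\ge\frac12\cdot2=1$.
\end{proof}

\section{Reduction to reduced graphs}\label{sec:reduction}

We prove Theorem~\ref{thm:comb}. Suppose it fails, and let $\Gamma$ be a counterexample with $(|E|,|V|)$ minimal in the lexicographic order. Then $E\ne\emptyset$, since otherwise $M_{\mathbb R}=0$ and there is nothing to prove. By Lemma~\ref{lem:contract} every contraction of $\Gamma$ satisfies the hypothesis, so every proper contraction has an adapted form. We show in four steps that $\Gamma$ is reduced.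

\subsection{Every edge lies in an essential 4-cut}

Contraction of $e$ produces a form that is right on all edge vectors except $\ell_e$, which may be too long. Deletion of $e$, when the hypothesis survives it, produces a form that is right on all edge vectors except $\ell_e$, which has norm $0$. A convex combination corrects $\ell_e$ and spoils nothing else.

\begin{lemma}\label{lem:step1}
All $\ell_e$ are nonzero, no two are proportional, and every edge lies in an essential $4$-cut.
\end{lemma}

\begin{proof}
Fix $e\in E$ and let $Q_1$ be a form adapted to $\Gamma/e$. By Lemma~\ref{lem:contract}, $M(\Gamma/e)$ is saturated in $M$ of corank at most $1$. If the corank is $1$, write $M=M(\Gamma/e)\oplus\mathbb Zu$ and extend $Q_1$ by declaring $u$ a unit vector orthogonal to $M(\Gamma/e)$. In both cases $Q_1$ is positive definite on $M_{\mathbb R}$, $Q_1\ge1$ on $M\setminus0$, and $Q_1(\ell_{e'})=1$ for all $e'\ne e$ with $\ell_{e'}\ne0$.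

If $\ell_e=0$, then $Q_1$ is adapted to $\Gamma$, which is impossible. So all edge vectors are nonzero, and they are primitive by Lemma~\ref{lem:primitive}, as there is no essential $1$-cut. If $\ell_e$ is proportional to $\ell_{e'}$ with $e'\ne e$, then $\ell_e=\pm\ell_{e'}$, and again $Q_1$ is adapted to $\Gamma$.

Suppose $e$ lies in no essential $4$-cut. A set $S$ essential for $\Gamma-e$ is essential for $\Gamma$ by Lemma~\ref{lem:delete}, and $|\delta(S)|\ge5$ if $e\in\delta(S)$. So its cut in $\Gamma-e$ has at least four edges, and $\Gamma-e$ has an adapted form. Its pullback $Q_0$ to $M_{\mathbb R}$ is semidefinite with radical $\mathbb R\ell_e$, satisfies $Q_0\ge1$ on $M\setminus\mathbb R\ell_e$, and has $Q_0(\ell_{e'})=1$ for $e'\ne e$, because $\ell_{e'}\notin\mathbb R\ell_e$. Put $\theta=1/Q_1(\ell_e)\in(0,1]$ and $Q=\theta Q_1+(1-\theta)Q_0$. Then $Q$ is positive definite, $Q(\ell_e)=\theta Q_1(\ell_e)=1$, $Q(\ell_{e'})=\theta+(1-\theta)=1$ for $e'\ne e$, and $Q\ge1$ on $M\setminus\mathbb R\ell_e$. Finally $M\cap\mathbb R\ell_e=\mathbb Z\ell_e$ by primitivity, and $Q(k\ell_e)=k^2$. So $Q$ is adapted to $\Gamma$, a contradiction.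
\end{proof}

\subsection{Connectedness}

To use the rigidity of $\Lambda_4$ we need the essential $4$-cuts to be Friedman--Smith cuts, and Lemma~\ref{lem:refine} requires $\tilde\Gamma$ to be connected.

\begin{lemma}\label{lem:step2}
The graph $\tilde\Gamma$ is connected, and every essential set $S$ with $|\delta(S)|=4$ is a Friedman--Smith set.
\end{lemma}

\begin{proof}
There is an essential set by Lemma~\ref{lem:step1}, so $V$ is full by monotonicity. An $\iota$-stable component of $\tilde\Gamma$ is the full preimage of its image, and the image is connected and closed under adjacency, so it is a component of $\Gamma$ with full vertex set. Only one component of $\Gamma$ has full vertex set, for otherwise there would be an essential $0$-cut. Call it $K$; its preimage is the unique $\iota$-stable component of $\tilde\Gamma$.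

Suppose an edge $e$ is not in $K$, and let $\delta(S)\ni e$ be an essential $4$-cut. An $\iota$-stable component of $\tilde\Gamma[S]$ lies in an $\iota$-stable component of $\tilde\Gamma$, hence over $K$. So $S\cap V(K)$ is full, and its complement contains the full set $V\setminus S$. The cut of the essential set $S\cap V(K)$ is $\delta(S)\cap E(K)$, which has at most three edges, a contradiction. So all edges lie in $K$, and the other components are isolated vertices; they lie in $D$ since they are not full. Removing such a vertex changes neither $R$ nor $\Lambda$, and a set essential for the smaller graph is essential for $\Gamma$ with the same cut. The smaller graph would be a counterexample with the same edges and fewer vertices. Hence $\Gamma=K$, and $\tilde\Gamma$ is connected.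

Let $S$ be essential with $|\delta(S)|=4$ and take $B$ as in Lemma~\ref{lem:refine}. As $B$ is essential, $|\delta(B)|\ge4$, so $\delta(B)=\delta(S)$. Then $1_B+1_S$ has zero coboundary modulo $2$ on the connected graph $\Gamma$, so $B=S$ or $B=V\setminus S$.
\end{proof}

\subsection{Gluing along a 4-cut}

An essential $4$-cut with edges on both sides gives two smaller graphs, and so two forms. Rigidity makes them agree on the overlap. The covering bound shows that a lattice vector sticking out on both sides gains at least $\frac12$ from each.

\begin{lemma}\label{lem:step3}
In every essential $4$-cut one side is a single vertex $s\in F$.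
\end{lemma}

\begin{proof}
Let $S$ be essential with $|\delta(S)|=4$ and $S'=V\setminus S$. Suppose $E[S]$ and $E[S']$ are both nonempty. Let $\Gamma_1=\Gamma/E[S']$ and $\Gamma_2=\Gamma/E[S]$. By Lemma~\ref{lem:contract}, $M_{1,\mathbb R}$ is the span of the $\ell_e$ with $e\in E[S]\cup\delta(S)$, $M_{2,\mathbb R}$ is the span of those with $e\in E[S']\cup\delta(S)$, and $M_i=M(\Gamma_i)=M\cap M_{i,\mathbb R}$. Let $Q_i$ be adapted to $\Gamma_i$, and $W=\operatorname{span}(\ell_e:e\in\delta(S))$. By Lemmas~\ref{lem:step2} and~\ref{lem:fscut}, $W=\mathbb R^4$ and $M\cap W=\Lambda_4$. Since $\Lambda_4\subset M_i$, Lemma~\ref{lem:four}(a) shows that $Q_1$ and $Q_2$ both restrict to the Euclidean form on $W$.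

\emph{We have $M_{1,\mathbb R}\cap M_{2,\mathbb R}=W$.} Let $c'$ be supported on $E[S]\cup\delta(S)$ and $c''$ on $E[S']\cup\delta(S)$, with the same class. Then $c'-c''=\rho+\rho'$ with $\rho$ in the span of the $r_v$, $v\in S\cap D$, and $\rho'$ in the span of the $r_v$, $v\in S'\cap D$. The vector $c'-\rho=c''+\rho'$ is supported on $E[S]\cup\delta(S)$ by the left side and on $E[S']\cup\delta(S)$ by the right side, hence on $\delta(S)$, and it represents the same class.

\emph{We have $M=M_1+M_2$.} Let $c\in\Lambda$ with $2c\equiv df$, and let $f_1$ equal $f$ on $S$ and $0$ on $S'$. Define $c_1$ to be $c$ on $E[S]$, $0$ on $E[S']$, and on $\delta(S)$ the element of $\{0,\frac12\}$ with $2c_1\equiv df_1$. Then $2c_1\equiv df_1$ on all edges, so $c_1\in\Lambda$ and $c_2=c-c_1\in\Lambda$. The supports show that the class of $c_i$ lies in $M\cap M_{i,\mathbb R}=M_i$.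

Let $U_i$ be the $Q_i$-orthogonal complement of $W$ in $M_{i,\mathbb R}$. Since $M_{1,\mathbb R}$ and $M_{2,\mathbb R}$ span $M_{\mathbb R}$ and meet in $W$, we have $M_{\mathbb R}=U_1\oplus W\oplus U_2$. Let $Q$ be the orthogonal sum of $Q_1|_{U_1}$, the Euclidean form on $W$, and $Q_2|_{U_2}$. It is positive definite and restricts to $Q_i$ on $M_{i,\mathbb R}$, so $Q(\ell_e)=1$ for all $e$. Let $0\ne m=m_1+m_2$ with $m_i=u_i+w_i\in M_i$, $u_i\in U_i$, $w_i\in W$. If $u_2=0$, then $m_2\in M\cap W\subset M_1$, so $m\in M_1$ and $Q(m)=Q_1(m)\ge1$. The case $u_1=0$ is symmetric. Suppose both $u_i$ are nonzero. By Lemma~\ref{lem:four}(b) choose $\lambda_i\in\Lambda_4$ with $|w_i-\lambda_i|^2\le\frac12$. Then $m_i-\lambda_i$ is a nonzero element of $M_i$, so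
\[
1\le Q_i(m_i-\lambda_i)=Q(u_i)+|w_i-\lambda_i|^2\le Q(u_i)+\tfrac12 .
\]
Therefore $Q(m)\ge Q(u_1)+Q(u_2)\ge1$. So $Q$ is adapted to $\Gamma$, a contradiction.

Hence one side, say $S$, has $E[S]=\emptyset$. The graph $\tilde\Gamma[S]$ is connected, nonempty and has no edges, so it is a single vertex, fixed by $\iota$.
\end{proof}

\begin{remark}
For $n\ge5$ rigidity fails: the minimal vectors of the Euclidean form on $\Lambda_n$ are the $\pm\varepsilon_i$ only, so every small perturbation with unchanged diagonal still has minimum $1$. The proof never glues along such a cut; an edge that lies only in larger essential cuts is removed by Lemma~\ref{lem:step1}.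
\end{remark}

\subsection{End of the proof of Theorem~\ref{thm:comb}}

By Lemma~\ref{lem:step1} every edge lies in a cut, so $\Gamma$ has no loops, and by Lemma~\ref{lem:step3} every edge has an end in $F$. Let $w\in D$. It has at least one edge, because $\Gamma$ is connected and has an edge. If it had exactly one edge $e$, then $r_w=\pm\varepsilon_e$ and $\ell_e=0$, contrary to Lemma~\ref{lem:step1}. So $\Gamma$ is reduced. A set $Z$ that separates $F$ is essential, since $Z$ and $V\setminus Z$ both meet $F$, so $|\delta(Z)|\ge4$. Proposition~\ref{prop:reduced} gives a form adapted to $\Gamma$, contradicting the choice of $\Gamma$. \hfill$\square$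

\section{Proofs of the main theorems}\label{sec:proofs}

Let $x\in\overline R_{g+1}$ and let $\tilde\Gamma$ be its graph, a connected Prym graph. By Lemma~\ref{lem:dual} the lattice $M(\Gamma)$ and the vectors $\ell_e$ of Section~\ref{sec:graphs} are those of Section~\ref{sec:monodromy}.

\subsection{Cuts and the closures of the Friedman--Smith loci}

\begin{lemma}\label{lem:closure}
Let $n\ge1$. Then $x\in\overline{FS}_n$ if and only if $\Gamma$ has a Friedman--Smith cut with $n$ edges.
\end{lemma}

\begin{proof}
Let $B$ be a Friedman--Smith set with $|\delta(B)|=n$. In the chart at $x$ take $t_e=0$ for $e\in\delta(B)$ and $t_e\ne0$ arbitrarily small for all other nodes, including the fixed ones. The dual graph of $\tilde C_t$ is the contraction of $\tilde\Gamma$ along all edges not over $\delta(B)$: two fixed vertices joined by $2n$ edges, none fixed, and no loops. So $\tilde C_t=\tilde C_1\cup\tilde C_2$ with $\tilde C_i$ smooth, connected and $\iota$-stable, meeting in $2n$ nodes. The involution can fix only nodes and fixes none, so it acts freely. Hence $C_i=\tilde C_i/\iota$ is smooth, $\tilde C_i\to C_i$ is a connected \'etale double cover, and $C_1,C_2$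 meet in $n$ nodes. This cover lies in $FS_n$, and $x$ is a limit of such covers.

Conversely let $x\in\overline{FS}_n$. The image of the chart is an open neighborhood of $x$, so some fiber $\tilde C_t$ lies in $FS_n$. It has no fixed node, so all fixed nodes of $\tilde C$ are smoothed, and its dual graph is the contraction of $\tilde\Gamma$ along the edges over some $T\subset E$. This dual graph has two fixed vertices and $2n$ edges between them. The vertices of $\tilde\Gamma$ contracted to the first one form an $\iota$-stable set $\pi^{-1}(B)$, connected through contracted edges, and the remaining vertices are contracted to the second one. So $B$ is a Friedman--Smith set and $\delta(B)=E\setminus T$ has $n$ edges.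
\end{proof}

\subsection{Essential 1-cuts}

If $x\notin\overline{FS}_2\cup\overline{FS}_3$, the graph may still have essential $1$-cuts, which Theorem~\ref{thm:comb} excludes. For such an edge the vector that should be minimal is $\frac12\ell_e$. Replacing $e$ by four parallel edges turns it into $(\frac12,\frac12,\frac12,\frac12)\in\Lambda_4$, whose norm is $1$ by rigidity.

\begin{proposition}\label{prop:form}
Let $\tilde\Gamma$ be a connected Prym graph without Friedman--Smith cuts with two or three edges, and let $E_1$ be the set of edges $e$ such that $\{e\}$ is an essential cut. There is a positive definite form $Q$ on $M_{\mathbb R}$ with $Q\ge1$ on $M\setminus0$, such that $Q(\ell_e)=1$ for $e\notin E_1$ with $\ell_e\ne0$, and $\frac12\ell_e\in M$ and $Q(\frac12\ell_e)=1$ for $e\in E_1$.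
\end{proposition}

\begin{proof}
Let $\Gamma'$ be the Prym graph obtained by replacing each $e\in E_1$ by four edges $e^1,\dots,e^4$, with lifts $\tilde e^i$ parallel to $\tilde e$ and $\iota\tilde e^i$ parallel to $\iota\tilde e$. Let $E'$ be its edge set. The vertices and their adjacency are unchanged, so $\Gamma$ and $\Gamma'$ have the same essential sets and the same Friedman--Smith sets. Let $S$ be essential and take $B$ as in Lemma~\ref{lem:refine} for $\Gamma$. Then $|\delta(B)|\notin\{0,2,3\}$. Either $|\delta(B)|\ge4$, or $\delta(B)=\{e\}$, and then $e\in E_1$ because $B$ is essential. In both cases the cut of $B$ in $\Gamma'$, and with it the cut of $S$, has at least four edges. Theorem~\ref{thm:comb} gives a form $Q'$ adapted to $\Gamma'$.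

Define $j:\mathbb R^E\to\mathbb R^{E'}$ by $(jc)_{e^i}=c_e$ for $e\in E_1$ and $(jc)_e=c_e$ for $e\notin E_1$. It is injective. Parallel edges have the same $d\mu$ and the same $df$, so $R(\Gamma')=j(R(\Gamma))$ and $j(\Lambda(\Gamma))\subset\Lambda(\Gamma')$. Hence $j$ induces an injection $M_{\mathbb R}(\Gamma)\to M_{\mathbb R}(\Gamma')$ that carries $M(\Gamma)$ into $M(\Gamma')$, and $Q=j^*Q'$ is positive definite with $Q\ge1$ on $M(\Gamma)\setminus0$. For $e\notin E_1$ we have $j\ell_e=\ell_e$, so $Q(\ell_e)=1$ if $\ell_e\ne0$.

Let $e\in E_1$. By Lemma~\ref{lem:refine}, $\{e\}=\delta(B)$ for a Friedman--Smith set $B$. Then $\frac12\varepsilon_e\in\Lambda$, with $f=1_B$, so $\frac12\ell_e\in M$. In $\Gamma'$ the cut of $B$ is $\{e^1,\dots,e^4\}$. By Lemma~\ref{lem:fscut} the vectors $\ell_{e^i}$ are linearly independent, so $Q'(\ell_{e^i})=1$, and their span meets $M(\Gamma')$ in $\Lambda_4$. By Lemma~\ref{lem:four}(a) they are $Q'$-orthonormal. So $Q(\frac12\ell_e)=Q'(\frac12\sum_i\ell_{e^i})=1$.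
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:local}]
(2)$\Rightarrow$(3). Let $x\notin\overline{FS}_2\cup\overline{FS}_3$. By Lemma~\ref{lem:closure} the graph of $x$ has no Friedman--Smith cut with two or three edges. The form $Q$ of Proposition~\ref{prop:form} satisfies the hypothesis of Proposition~\ref{prop:reduction}(a), with $m_e=\ell_e$ for $e\notin E_1$ and $m_e=\frac12\ell_e$ for $e\in E_1$.

(3)$\Rightarrow$(1) is Proposition~\ref{prop:reduction}(b), and (1)$\Rightarrow$(2) is the first inclusion in \eqref{eq:known}. The equivalence of (1) and (2) at every point is Theorem~\ref{thm:main}.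

For a cover in $FS_n$ we have $g+1=g(C_1)+g(C_2)+n-1$. A smooth curve has a connected \'etale double cover if and only if its genus is at least $1$, so $g+2-n=g(C_1)+g(C_2)\ge2$, that is, $g\ge n$. Conversely, if $g\ge n$, choose curves $C_1,C_2$ of positive genera with sum $g+2-n$, connected \'etale double covers of them, and $n$ distinct points on each. Glue the points in pairs, and glue their preimages by equivariant bijections. The curve $C$ is stable because both genera are positive and $n\ge1$, and the cover lies in $FS_n$.

For $x\in FS_n$ the graph $\Gamma$ has two vertices and its only nonempty cut has $n$ edges. By Lemma~\ref{lem:closure} a point of $FS_3$ is not in $\overline{FS}_2$, and a point of $FS_2$ is not in $\overline{FS}_3$. For $g\ge3$ both $FS_2$ and $FS_3$ are nonempty, so neither closure can be omitted; for $g=2$ only $FS_2$ is nonempty, and for $g\le1$ both are empty.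
\end{proof}

\begin{remark}
The implication (3)$\Rightarrow$(2) can be seen directly, without the first inclusion in \eqref{eq:known}. Let $x\in\overline{FS}_n$ with $n\in\{2,3\}$. By Lemmas~\ref{lem:closure} and~\ref{lem:fscut} there are edges $e_1,\dots,e_n$ with $M\cap\operatorname{span}(\ell_{e_i})=\Lambda_n$. The $\ell_{e_i}$ are primitive in $\Lambda_n$ by Example~\ref{ex:fs}, hence in $M$ and in $\widehat M$, both inclusions being saturated. Suppose the monodromy cone lies in $\sigma(\widehat Q)$, with $\widehat Q$ of minimum $1$ on $\widehat M\setminus0$. Then $\ell_{e_i}^2=\sum_j\beta_jm_j^2$ with $\beta_j>0$ and $m_j$ minimal. Evaluating on $\ker\ell_{e_i}$ shows that each $m_j$ vanishes there, so $m_j$ is proportional to $\ell_{e_i}$; both are primitive, so $m_j=\pm\ell_{e_i}$ and $\widehat Q(\ell_{e_i})=1$. By \eqref{eq:average} some nonzero vector of $\Lambda_n\subset\widehat M$ has norm at most $n/4<1$, a contradiction.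
\end{remark}

\begin{thebibliography}{9}

\bibitem{CMGHL}
Sebastian Casalaina-Martin, Samuel Grushevsky, Klaus Hulek, Radu Laza,
\emph{Extending the Prym map to toroidal compactifications of the moduli space of abelian varieties},
arXiv:1403.1938 (2014).

\bibitem{Nam}
Namikawa, Lecture Notes in Mathematics 812.

\end{thebibliography}
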